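# Counting unlabeled list colorings: the automorphisms that keep a coloring inside its lists

## The sets $S_f$ and $\mathrm{Stab}(f)$

All graphs are nonempty, finite and simple. Let $G$ be a graph with $n$ vertices and $M$ edges, let $\Gamma\le\mathrm{Aut}(G)$ be any subgroup of its automorphism group, and let $m=|\Gamma|$. Give each vertex $v$ a finite list $L(v)$ of allowed colors; colors are arbitrary objects. A *proper $L$-coloring* is a map $f$ on $V(G)$ with $f(v)\in L(v)$ for every $v$ and $f(u)\ne f(v)$ for every edge $uv$. For such an $f$ put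
$$S_f=\{\pi\in\Gamma:\ f(\pi(v))\in L(v)\text{ for all }v\},\qquad \mathrm{Stab}(f)=\{\pi\in\Gamma:\ f\circ\pi=f\}.$$
So $S_f$ is the set of symmetries that move $f$ to another coloring respecting the same lists. Properness takes care of itself: if $uv$ is an edge then so is $\pi(u)\pi(v)$, hence $f(\pi(u))\neq f(\pi(v))$. Clearly $\mathrm{Stab}(f)\subseteq S_f$, and both contain the identity.

$\mathrm{Stab}(f)$ is a group, but $S_f$ need not be one. Take three isolated vertices $1,2,3$ with $\Gamma=\mathrm{Sym}(3)$, lists $L(1)=\{a,b\}$, $L(2)=\{b,c\}$, $L(3)=\{c,a\}$, and $f=(a,b,c)$. The rotation $1\to2\to3\to1$ turns $f$ into $(b,c,a)$, which respects the lists. The inverse rotation gives $(c,a,b)$, which does not. The three transpositions give $(b,a,c)$, $(a,c,b)$, $(c,b,a)$, and these fail at vertices $2$, $3$, $1$ respectively. So $S_f$ has two elements and is not closed under inverses.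

Call two proper $L$-colorings $f,g$ *$\Gamma$-equivalent* if $f=g\circ\pi$ for some $\pi\in\Gamma$. This is the orbit relation of a group action on all maps on $V(G)$, restricted to the proper $L$-colorings, so it is an equivalence relation. Let $P^\Gamma(G,L)$ be the number of classes. The class of $f$ is $\{f\circ\pi:\pi\in S_f\}$. Two elements $\pi,\sigma\in\Gamma$ give the same map, $f\circ\pi=f\circ\sigma$, exactly when $f\circ\sigma\pi^{-1}=f$, that is, when $\sigma\in\mathrm{Stab}(f)\pi$. So $S_f$ is a disjoint union of cosets $\mathrm{Stab}(f)\pi$, one for each element of the class, and the class has $|S_f|/|\mathrm{Stab}(f)|$ elements. Giving each coloring the weight $1/|\text{its class}|$ makes each class count once: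
$$P^\Gamma(G,L)=\sum_f\frac{|\mathrm{Stab}(f)|}{|S_f|},\tag{1}$$
the sum being over all proper $L$-colorings $f$. In the example above the class of $f$ has $2/1=2$ elements, $(a,b,c)$ and $(b,c,a)$.

Formula (1) is the tool for comparing two counts. A list assignment $L$ is a *$k$-assignment* if $|L(v)|=k$ for all $v$. When every list equals $[k]=\{1,\dots,k\}$, we write $P^\Gamma(G,k)$ for $P^\Gamma(G,L)$. For $\Gamma=\mathrm{Aut}(G)$ we write $P^u(G,L)$ and $P^u(G,k)$; these count colorings of the unlabeled graph, and $P^u(G,k)$ is Hanlon's chromatic polynomial of the unlabeled graph corresponding to $G$. For $\Gamma=1$ we get the labeled counts $P(G,L)$ and $P(G,k)$, the latter being the ordinary chromatic polynomial. The *unlabeled list color function* is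
$$P^u_\ell(G,k)=\min\{P^u(G,L): L\text{ a }k\text{-assignment for }G\}.$$
Since all lists may be taken equal to $[k]$, we have $P^u_\ell(G,k)\le P^u(G,k)$. In words: can lists that vary from vertex to vertex produce *fewer* unlabeled colorings than one common list? Kaul and Mudrock ask for which graphs $G$ there is an $N$ with $P^u_\ell(G,k)=P^u(G,k)$ for all $k\ge N$. The question is recorded in Kaul, Mudrock, Straub, "The unlabeled list color function of disconnected graphs", arXiv:2607.16810 (2026), where the authors suspect that the answer is all graphs. We shall prove that it is.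

Two background facts. For labeled colorings, let $P_\ell(G,k)$ be the minimum of $P(G,L)$ over $k$-assignments $L$; Donner's theorem says that every $G$ has an $N$ with $P_\ell(G,k)=P(G,k)$ for $k\ge N$. Kaul and Mudrock showed that the unlabeled statement holds for connected *point-determining* graphs, those in which no two distinct vertices have the same open neighborhood. The path on four vertices is point-determining; the path on three vertices is not, because its two ends have the same neighborhood.

## Two vertices, by hand

Let $G=2K_1$, two isolated vertices, with lists $A,B$ of size $k$ and $s=|A\cap B|$. There are $k^2$ colorings $(x,y)$. Swapping keeps $(x,y)$ inside the lists exactly when $x,y\in A\cap B$. The $s^2$ such pairs form $s(s+1)/2$ classes, and each of the other $k^2-s^2$ colorings is alone in its class. So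
$$P^u(2K_1,L)=k^2-s^2+\tfrac{s(s+1)}2=k^2-\tfrac{s(s-1)}2 .$$
This is smallest when $s=k$, so $P^u_\ell(2K_1,k)=P^u(2K_1,k)=k(k+1)/2$ for every $k$. For $k\ge2$ the minimum occurs only for $A=B$.

For $G=K_2$ with the same lists, the colorings using two different colors of $A\cap B$ form $s(s-1)/2$ classes, and the other $k^2-s^2$ proper colorings are alone. The total is $k^2-s(s+1)/2$, again minimal exactly at $s=k$.

For $G=K_1\cup K_2$, give the single vertex the list $A$ and both ends of the edge the list $B$. Then the count is $k\binom k2$ whatever $A$ and $B$ are. So minimizing assignments need not be constant on $G$: components that are not isomorphic may carry different lists.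

## The statement

Let $L$ be a $k$-assignment. Put
$$d(u,v)=|L(u)\setminus L(v)|=|L(v)\setminus L(u)|,\qquad d_e=d(u,v)\ \text{ for } e=uv;$$
the two sizes agree because both lists have $k$ elements. For each $\Gamma$-orbit $O$ on $V(G)$ fix a reference vertex $w_O\in O$, and put
$$T=\sum_O\sum_{v\in O}d(w_O,v),\qquad \theta=e^{(n-1)(n-2)/(2k)} .$$
Thus $\sum_e d_e=0$ iff $L$ is constant on every component, and $T=0$ iff $L$ is constant on every $\Gamma$-orbit. For $2K_1$ with $\Gamma=\mathrm{Aut}(G)$ there is one orbit, and $T=|A\setminus B|=k-s$.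

**Theorem 1.** Let $n\ge 2$ and suppose
$$k>M+n(n-1)\,e^{(n-1)(n-2)/(2k)} .\tag{2}$$
Then for every $k$-assignment $L$,
$$P^\Gamma(G,L)-P^\Gamma(G,k)\ \ge\ \frac{k^{n-2}}{m}\Big[a\sum_{e\in E(G)}d_e+b\,T\Big],\tag{3}$$
where $b=\frac{k-M}{n}-(n-1)e^{(n-1)(n-2)/(2k)}>0$, and $a=1-\sinh\frac{M-1}{k}>0$ if $M\ge1$ (if $M=0$ the first sum is empty). Moreover:

1. $P^\Gamma(G,L)\ge P^\Gamma(G,k)$, with equality if and only if $L$ is constant on each connected component of $G$ and on each $\Gamma$-orbit of vertices.
2. Condition (2) holds whenever $k\ge2n^2$; then $a\ge0.7$ (if $M\ge1$) and $b\ge n/5$.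

**Corollary 2.** For every graph $G$ and every $k\ge 2|V(G)|^2$ we have $P^u_\ell(G,k)=P^u(G,k)$. Equality $P^u(G,L)=P^u(G,k)$ holds exactly for those $k$-assignments $L$ that are constant on each component and give the same list to isomorphic components.

**Corollary 2 from Theorem 1.** If $n=1$, both counts equal $k$ for every $L$, and the condition on $L$ is vacuous. Let $n\ge2$, $\Gamma=\mathrm{Aut}(G)$ and $k\ge2n^2$. By Theorem 1, $P^u(G,L)\ge P^u(G,k)$ for every $L$, so the minimum is $P^u(G,k)$. It remains to translate the equality condition. Suppose $L$ is constant on components and on orbits, and let $\varphi:K\to K'$ be an isomorphism between two distinct components. The map that is $\varphi$ on $K$, $\varphi^{-1}$ on $K'$ and the identity elsewhere is an automorphism, so $v\in K$ and $\varphi(v)\in K'$ lie in one orbit and have equal lists; hence $K$ and $K'$ carry the same list. Conversely, suppose $L$ is constant on components and agrees on isomorphic ones. An automorphism $\pi$ maps the component of $v$ isomorphically onto the component of $\pi(v)$, so $L(v)=L(\pi(v))$.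 $\square$

## Averaging over the whole group, and where it falls short

In classical counting, Burnside's lemma expresses the number of orbits as the average number of fixed points. What does it give here? For $\pi\in\Gamma$ let $\mathrm{Fix}_L(\pi)$ be the number of proper $L$-colorings $f$ with $f\circ\pi=f$. Counting pairs $(f,\pi)$ with $f\circ\pi=f$ in two ways gives $\sum_f|\mathrm{Stab}(f)|=\sum_{\pi\in\Gamma}\mathrm{Fix}_L(\pi)$. Since $|S_f|\le m$, formula (1) yields
$$m\,P^\Gamma(G,L)\ \ge\ \sum_{\pi\in\Gamma}\mathrm{Fix}_L(\pi),\tag{4}$$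
with equality if $L$ is constant on orbits: then $f(\pi(v))\in L(\pi(v))=L(v)$, so $S_f=\Gamma$ for all $f$.

Each fixed-point number is a *labeled* count on a smaller graph. A coloring is fixed by $\pi$ iff it is constant on each cycle of $\pi$, where fixed points count as cycles of length one. Let $\Gamma^*$ be the set of $\pi\in\Gamma$ all of whose cycles are independent sets in $G$. If $\pi\notin\Gamma^*$, some cycle contains an edge, and $\mathrm{Fix}_L(\pi)=0$. For $\pi\in\Gamma^*$ let $H_\pi$ be the simple graph whose vertices are the $c(\pi)$ cycles of $\pi$, two of them adjacent iff $G$ has an edge between them. It has at most $M$ edges. Then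
$$\mathrm{Fix}_L(\pi)=P(H_\pi,L'_\pi),\qquad L'_\pi(C)=\bigcap_{v\in C}L(v),\tag{5}$$
and for the constant lists $[k]$ we get, since (4) is then an equality,
$$m\,P^\Gamma(G,k)=\sum_{\pi\in\Gamma^*}P(H_\pi,k).\tag{6}$$
For example, let $G$ be the path on three vertices and $\Gamma=\mathrm{Aut}(G)=\{1,\text{swap}\}$. Then $H_1=G$ and $H_{\text{swap}}=K_2$, so $2P^u(G,k)=k(k-1)^2+k(k-1)=k^2(k-1)$.

The sensible plan is to compare (4) with (6) term by term, using the labeled theorem for each $H_\pi$. It breaks because $L'_\pi$ is not a $k$-assignment: intersections shrink. Already for $2K_1$ the right side of (4) is $k^2+s$, while $2P^u(2K_1,k)=k^2+k$. The identity term gains nothing, the swap term loses $k-s$, and (4) is too weak as soon as $A\neq B$.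

Edges do not rescue the plan. Take $K_{1,3}$ with list $A$ on the center and on two leaves $y_2,y_3$, list $B$ on the leaf $y_1$, and $|A\setminus B|=d\ge1$, $k\ge2$. Sum over the color $\alpha\in A$ of the center, of which $k-d$ lie in $B$ and $d$ do not:

- The identity has $(k-1)^2[(k-d)(k-1)+dk]=(k-1)^2[k(k-1)+d]$ fixed colorings, a gain of $d(k-1)^2$ over $k(k-1)^3$.
- Each of $(y_1y_2)$, $(y_1y_3)$ has $(k-1)[(k-d)(k-d-1)+d(k-d)]=(k-1)^2(k-d)$, a loss of $d(k-1)^2$ against $k(k-1)^2$.
- $(y_2y_3)$ has $(k-1)[k(k-1)+d]$, a gain of $d(k-1)$ over $k(k-1)^2$.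
- Each of the two $3$-cycles has $(k-d)(k-d-1)+d(k-d)=(k-d)(k-1)$, a loss of $d(k-1)$ against $k(k-1)$.

The total change is $-d(k-1)^2-d(k-1)=-dk(k-1)<0$. So for a connected graph, and for every $k\ge2$, the bound (4) can fall below $mP^\Gamma(G,k)$.

The step that lost the information is $|S_f|\le m$. In $2K_1$ the truth is $2P^u(2K_1,L)=2k^2-s^2+s$, which exceeds $k^2+s$ by $k^2-s^2=(k-s)(k+s)\ge k(k-s)$. This surplus comes from the colorings that the swap throws out of the lists, and it beats the loss $k-s$ by a factor of at least $k$. When lists differ inside an orbit, classes lose members and therefore become more numerous. We must keep a fraction of that surplus, and measure gain and loss in the same unit. The unit is $T$: the loss will be at most $(n-1)\theta\,k^{n-2}\,T$ and the gain at least $\frac{k-M}{n}k^{n-2}\,T$, one power of $k$ higher.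

To retain the surplus, write
$$\frac m{|S_f|}=1+\frac{m-|S_f|}{|S_f|}\ \ge\ 1+\frac{m-|S_f|}{m}=1+\Big(1-\frac{|S_f|}m\Big),$$
using $1\le|S_f|\le m$. Multiply by $|\mathrm{Stab}(f)|$ and use $|\mathrm{Stab}(f)|\ge1$ in the second term. Summing over $f$, formula (1) becomes
$$m\,P^\Gamma(G,L)\ \ge\ \sum_{\pi\in\Gamma}\mathrm{Fix}_L(\pi)+W,\qquad W=\sum_f\Big(1-\frac{|S_f|}m\Big).\tag{7}$$
This replaces (4). The proof of Theorem 1 now has three parts: a labeled inequality for honest $k$-assignments, a lower bound for $W$, and an upper bound for the loss caused by shrinking lists.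

## Labeled list colorings and broken circuits

We need the labeled comparison with a quantitative gain per edge. The argument is essentially that of Wang, Qian and Yan (J. Combin. Theory Ser. B, 2017).

**Lemma 3.** Let $H$ be a graph with $c$ vertices and $q\ge1$ edges, $k\ge1$, and $L$ a $k$-assignment for $H$. Then
$$P(H,L)-P(H,k)\ \ge\ k^{c-2}\Big(1-\sinh\tfrac{q-1}k\Big)\sum_{e\in E(H)}d_e .$$
In particular $P(H,L)\ge P(H,k)$ if $(q-1)/k\le\ln(1+\sqrt2)$. If $q=0$, then $P(H,L)=P(H,k)=k^c$.

The case $q=0$ is clear. Let $q\ge1$.

**Expansion.** *The purpose is to write $P(H,L)$ as a signed sum over edge sets.* For a vertex set $C$ let $L(C)=\bigcap_{v\in C}L(v)$. For a map $f$ with $f(v)\in L(v)$ for all $v$, proper or not, let $E_f$ be the set of edges whose ends get the same color. The sum $\sum_{A\subseteq E_f}(-1)^{|A|}$ is $1$ if $E_f=\emptyset$ and $0$ otherwise. Summing over $f$ and exchanging sums,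
$$P(H,L)=\sum_{A\subseteq E(H)}(-1)^{|A|}\mu_L(A),\qquad \mu_L(A)=\prod_C|L(C)|,\tag{8}$$
where $C$ runs over the vertex sets of the components of $(V(H),A)$. Indeed $A\subseteq E_f$ means that $f$ is constant on each such $C$, with a value in $L(C)$.

**Cancellation.** *The purpose is to remove from (8) all sets $A$ that are not forests, along with some others.* Order $E(H)$ linearly. A *broken circuit* is the edge set of a cycle minus its largest edge. In a triangle with edges $1<2<3$ the only broken circuit is $\{1,2\}$; the two sets containing it, $\{1,2\}$ and $\{1,2,3\}$, have the same components and opposite signs, and the other six sets give $k^3-3k^2+2k$ for constant lists.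

In general, suppose $A$ contains a broken circuit. Let $e(A)$ be the largest edge $e$ for which there is a cycle $Z$ (viewed as an edge set) with largest edge $e$ and $Z\setminus\{e\}\subseteq A$. We claim that $A\mapsto A\triangle\{e(A)\}$ is an involution on the sets containing a broken circuit.

Let $e=e(A)$ with witness $Z$, and $A'=A\triangle\{e\}$. Then $Z\setminus\{e\}\subseteq A'$, so $A'$ contains a broken circuit and $e(A')\ge e$. Suppose $e'=e(A')>e$, with witness $Z'$. By maximality of $e$ for $A$, $Z'\setminus\{e'\}\not\subseteq A$, while $Z'\setminus\{e'\}\subseteq A'$. Since $A$ and $A'$ differ only in $e$, this forces $e\in Z'\setminus\{e'\}$, $e\notin A$ and $A'=A\cup\{e\}$. In the path $Z'\setminus\{e'\}$ replace $e$ by the path $Z\setminus\{e\}$. We get a walk joining the ends of $e'$, all of whose edges lie in $A$. They are all smaller than $e'$: those from $Z'$ because $e'$ is largest in $Z'$, those from $Z$ because they are smaller than $e<e'$. The walk contains a path between the ends of $e'$ not using $e'$, and this path together with $e'$ is a cycle $Z''$ with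 largest edge $e'$ and $Z''\setminus\{e'\}\subseteq A$. So $e(A)\ge e'>e$, a contradiction. Hence $e(A')=e$, and applying the map twice returns $A$.

The ends of $e$ are joined by $Z\setminus\{e\}$ in both $A$ and $A'$, so the two sets have the same components and $\mu_L(A)=\mu_L(A')$, while the signs are opposite. These terms cancel in pairs. Let $\mathcal F$ be the family of sets $A$ containing no broken circuit. A cycle contains a broken circuit, so every $A\in\mathcal F$ is a forest, with $c-|A|$ components. Therefore
$$P(H,L)=\sum_{A\in\mathcal F}(-1)^{|A|}\mu_L(A),\qquad P(H,k)=\sum_{A\in\mathcal F}(-1)^{|A|}k^{c-|A|}.\tag{9}$$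

**Each term.** *The purpose is to bound the deviation $k^{c-|A|}-\mu_L(A)$ by list differences across the edges of $A$.* Let $A\in\mathcal F$ with $|A|=j$, let $C$ be a component of $(V(H),A)$ with tree edges $A_C$, and choose $r\in C$. A color in $L(r)\setminus L(C)$ is missing at some $v\in C$. Along the tree path from $r$ to $v$ there is a first vertex $y$ where it is missing; with $x$ the vertex before $y$, the color lies in $L(x)\setminus L(y)$, where $xy\in A_C$ is directed away from $r$. For each edge $e$ this set has $d_e$ elements, so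
$$k-|L(C)|\le\sum_{e\in A_C}d_e .$$
Put $x_C=(k-|L(C)|)/k\in[0,1]$. From $1\ge\prod_C(1-x_C)\ge1-\sum_Cx_C$, multiplied by $k^{c-j}$,
$$0\ \le\ k^{c-j}-\mu_L(A)\ \le\ k^{c-j-1}\sum_{e\in A}d_e .\tag{10}$$

**Summation.** *The purpose is to show that single edges outweigh all even sets.* By (9),
$$P(H,L)-P(H,k)=\sum_{A\in\mathcal F}(-1)^{|A|+1}\big(k^{c-|A|}-\mu_L(A)\big).$$
The empty set contributes $0$. Each single edge is in $\mathcal F$, because a broken circuit in a simple graph has at least two edges, and $\{e\}$ contributes $k^{c-1}-k^{c-2}(k-d_e)=d_ek^{c-2}$. Other sets of odd size contribute at least $0$ by (10). A set of even size $j\ge2$ contributes at least $-k^{c-j-1}\sum_{e\in A}d_e$. Each edge lies in at most $\binom{q-1}{j-1}\le(q-1)^{j-1}/(j-1)!$ sets of size $j$. With $i=j-1$ and $k^{c-j-1}=k^{c-2}k^{-i}$,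
$$P(H,L)-P(H,k)\ \ge\ \sum_e d_e\,k^{c-2}\Big(1-\sum_{i\text{ odd}}\frac{((q-1)/k)^i}{i!}\Big)=k^{c-2}\Big(1-\sinh\tfrac{q-1}k\Big)\sum_ed_e .$$
Finally $\sinh\ln(1+\sqrt2)=\frac12\big((1+\sqrt2)-(\sqrt2-1)\big)=1$ and $\sinh$ is increasing, so the factor is nonnegative when $(q-1)/k\le\ln(1+\sqrt2)$. $\square$

## The constants $a$ and $b$

**Positivity under (2).** Multiplying $b>0$ by $n$ gives exactly (2), so $b>0$. Since $M\le n(n-1)/2$ and $\theta\ge1$, (2) gives $k>M+n(n-1)\ge3M$. Hence, if $M\ge1$, $(M-1)/k<1/3<\ln(1+\sqrt2)$, so $\sinh\frac{M-1}k<1$ and $a>0$. The bound $k>3M$ also lets us apply Lemma 3 to every graph with at most $M$ edges.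

**Part 2 of Theorem 1.** Let $k\ge2n^2$. Then $M\le n^2/2\le k/4$, so $\frac{k-M}n\ge\frac{3k}{4n}\ge\frac{3n}2$. Also $(n-1)(n-2)/(2k)\le n^2/(4n^2)=\frac14$, so $(n-1)\theta\le n\,e^{1/4}<1.285\,n$. Hence $b>1.5n-1.285n>n/5>0$, and (2) holds. If $M\ge1$, then $(M-1)/k\le\frac14$ and $\sinh\frac14<0.26$, so $a\ge0.7$. $\square$

From here on, $n\ge2$, (2) holds, and $L$ is a $k$-assignment for $G$.

## The gain: colorings expelled from their lists

**Step 1: a lower bound for $W$ in terms of $T$.** This step shows that list differences inside an orbit make $S_f$ small for many $f$. Fix an orbit $O$ with $r=|O|$ and let $u=w_O$. If $f(\pi(u))\notin L(u)$, then $\pi\notin S_f$. For each $v\in O$ exactly $m/r$ elements $\pi\in\Gamma$ satisfy $\pi(u)=v$, since they form a coset of the stabilizer of $u$. Different $v$ give disjoint sets of $\pi$, and $f(v)\in L(v)$ always, so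
$$1-\frac{|S_f|}m\ \ge\ \frac1r\,\#\{v\in O:\ f(v)\in L(v)\setminus L(u)\}.\tag{11}$$
Next, for each vertex $v$ and each $\alpha\in L(v)$, at least $k^{n-1}-Mk^{n-2}$ proper $L$-colorings have $f(v)=\alpha$. Indeed, there are $k^{n-1}$ ways to choose colors of the other vertices from their lists. For each edge $xy$, named so that $y\ne v$, at most $k^{n-2}$ of these have $f(x)=f(y)$: choose the colors of the vertices other than $v$ and $y$, and then the color of $y$ is forced. Discard these for all $M$ edges. Summing (11) over $f$ and counting, for each $v\in O$, the $d(u,v)$ colors of $L(v)\setminus L(u)$,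
$$W\ \ge\ \frac{k^{n-2}(k-M)}r\sum_{v\in O}d(w_O,v).$$
This holds for each orbit separately. Multiply by $r=|O|$ and add over all orbits; as $\sum_O|O|=n$,
$$W\ \ge\ \frac{k^{n-2}(k-M)}n\,T.\tag{12}$$

## The loss: fixed colorings with shortened lists

**Step 2: a lower bound for $\mathrm{Fix}_L(\pi)$ when $\pi\in\Gamma^*\setminus\{1\}$.** This step measures the effect of shrinking lists, against the same reference vertices $w_O$. Write $c=c(\pi)$, and $w(v)=w_O$ for $v\in O$. A cycle $C$ of $\pi$ lies in one orbit $O$. If $|C|=1$, then $|L'_\pi(C)|=k$. If $|C|\ge2$, a color of $L(w_O)$ that is not in $L'_\pi(C)$ is missing from $L(v)$ for some $v\in C$, so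
$$|L'_\pi(C)|\ \ge\ |L(w_O)\cap L'_\pi(C)|\ \ge\ k-\sum_{v\in C}d(w_O,v).$$
Enlarge each $L'_\pi(C)$ arbitrarily to a set $L''_\pi(C)$ of $k$ colors. The proper $L''_\pi$-colorings of $H_\pi$ that are not $L'_\pi$-colorings use, at some $C$, one of the $k-|L'_\pi(C)|$ added colors, so there are at most $\sum_C(k-|L'_\pi(C)|)k^{c-1}$ of them. Now $L''_\pi$ is a $k$-assignment, $H_\pi$ has at most $M$ edges, and $k>3M$; so Lemma 3 gives $P(H_\pi,L''_\pi)\ge P(H_\pi,k)$. By (5),
$$\mathrm{Fix}_L(\pi)\ \ge\ P(H_\pi,k)-k^{c(\pi)-1}\sum_{v:\,\pi(v)\ne v}d(w(v),v).\tag{13}$$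
Only moved vertices occur, because cycles of length one lose nothing.

**Step 3: adding the losses.** This step bounds the total loss independently of $|\Gamma|$. Sum the error terms of (13) over $\pi\in\Gamma^*\setminus\{1\}$ and exchange the sums: the term $d(w(v),v)$ gets the coefficient $\sum k^{c(\pi)-1}$ over those $\pi$ that move $v$. Enlarge the range to all permutations of $V(G)$ moving $v$. Every permutation of $V(G)$ arises in exactly one way from a permutation of $V(G)\setminus\{v\}$, either by adding $v$ as a fixed point, which adds one cycle, or by inserting $v$ directly after one of the $n-1$ other elements in its cycle, which keeps the number of cycles. By induction, $\sum_{\sigma\in\mathrm{Sym}(p)}k^{c(\sigma)}=\prod_{i=0}^{p-1}(k+i)$ for $p\ge1$. The permutations moving $v$ are those of the second kind, so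
$$\sum_{\pi\in\mathrm{Sym}(V(G)),\ \pi(v)\ne v}k^{c(\pi)-1}=\frac{n-1}k\prod_{i=0}^{n-2}(k+i)=(n-1)k^{n-2}\prod_{i=1}^{n-2}\Big(1+\frac ik\Big)\le(n-1)k^{n-2}\theta,$$
because $1+x\le e^x$ and $\sum_{i=1}^{n-2}i=(n-1)(n-2)/2$. Since $\sum_vd(w(v),v)=T$,
$$\sum_{\pi\in\Gamma^*\setminus\{1\}}\mathrm{Fix}_L(\pi)\ \ge\ \sum_{\pi\in\Gamma^*\setminus\{1\}}P(H_\pi,k)\ -\ (n-1)k^{n-2}\theta\,T.\tag{14}$$

**Remark (connected point-determining graphs).** For these graphs plain averaging (4) does suffice once $k$ is large, and (13) shows why. If a transposition $\pi=(u\,v)$ lies in $\Gamma^*$, then $u,v$ are not adjacent, and any neighbor $x$ of $u$ is fixed by $\pi$, hence adjacent to $\pi(u)=v$; by symmetry $u,v$ have the same open neighborhood. So in a point-determining graph $\Gamma^*$ contains no transposition, and $c(\pi)\le n-2$ for $\pi\in\Gamma^*\setminus\{1\}$. If $G$ is also connected, each $d(w(v),v)$ is at most $D=\sum_ed_e$: follow a path and use $L(x)\setminus L(z)\subseteq(L(x)\setminus L(y))\cup(L(y)\setminus L(z))$. The total loss is then at most $mn\,k^{n-3}D$, while Lemma 3 makes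 the identity term gain at least $a\,k^{n-2}D$, and $a\to1$ as $k\to\infty$. In general, transpositions cause losses of order $k^{n-2}$, the same order as the edge gain, as $K_{1,3}$ showed; for $2K_1$ there is no edge gain at all.

## Balancing gain against loss, and the case of equality

**Step 4: the inequality (3).** This step combines the bounds. The identity lies in $\Gamma^*$, with $H_1=G$ and $\mathrm{Fix}_L(1)=P(G,L)$. By Lemma 3,
$$P(G,L)\ \ge\ P(G,k)+a\,k^{n-2}\sum_ed_e\quad\text{if }M\ge1,$$
and $P(G,L)=P(G,k)$ if $M=0$. Insert this, (12) and (14) into (7), recalling that $\mathrm{Fix}_L(\pi)=0$ for $\pi\notin\Gamma^*$, and subtract (6):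
$$m\big(P^\Gamma(G,L)-P^\Gamma(G,k)\big)\ \ge\ a\,k^{n-2}\sum_ed_e+k^{n-2}\Big[\frac{k-M}n-(n-1)\theta\Big]T .$$
The bracket is $b$, so this is (3).

**Step 5: equality forces constancy.** This step proves the inequality and one direction in part 1. Since $a,b>0$ and all $d_e$ and $T$ are nonnegative, $P^\Gamma(G,L)\ge P^\Gamma(G,k)$. If equality holds, then all $d_e=0$ and $T=0$; that is, $L$ is constant on each component and on each $\Gamma$-orbit.

**Step 6: constancy gives equality.** This step proves the converse. Let $L$ be constant on components and on $\Gamma$-orbits. Then (4) is an equality, and by (5) $m\,P^\Gamma(G,L)=\sum_{\pi\in\Gamma^*}P(H_\pi,L'_\pi)$. A cycle $C$ of $\pi$ lies in one orbit, so $L'_\pi(C)=L(v)$ for any $v\in C$; in particular $L'_\pi$ is a $k$-assignment. If $C,C'$ are adjacent in $H_\pi$, they contain adjacent vertices of $G$, which lie in one component of $G$, so $L'_\pi(C)=L'_\pi(C')$. Thus $L'_\pi$ is constant on each component of $H_\pi$. Renaming colors separately on each component gives $P(H_\pi,L'_\pi)=P(H_\pi,k)$ for every $\pi\in\Gamma^*$. By (6),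 $P^\Gamma(G,L)=P^\Gamma(G,k)$. This completes the proof of Theorem 1, and with it of Corollary 2. $\blacksquare$

So the answer to the question of Kaul and Mudrock is "all graphs", with $N=2|V(G)|^2$, a threshold that does not depend on $|\mathrm{Aut}(G)|$ and is not claimed to be optimal. For $\Gamma=1$ every orbit is a single vertex, $T=0$, and Theorem 1 recovers Donner's theorem.
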